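# The edge density of distance critical graphs

## Edges whose neighborhoods miss exactly one vertex

All graphs are finite and simple. Let $H$ be a graph with vertex set $V$, $|V|=n$, and write $N(z)$ for the neighborhood of $z$ in $H$ and $d(z)=|N(z)|$. Suppose that for every vertex $v$ there is an edge $e_v=\{x,y\}$ of $H$ with
$$N(x)\cup N(y)=V\setminus\{v\}.\tag{1}$$
In words: the two ends of $e_v$ together see every vertex except $v$. Fix one such edge $e_v$ for each $v$. Everything in this lecture is about such a system.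

A small example is the 5-cycle $H=C_5$ on $\mathbb Z_5$. Put $e_v=\{v+2,v+3\}$. This is an edge, and $N(v+2)\cup N(v+3)=\{v+1,v+3\}\cup\{v+2,v+4\}=\mathbb Z_5\setminus\{v\}$.

Three facts follow at once from (1).

First, $e_v$ determines $v$ (it is the unique vertex missed), so the edges $e_v$, $v\in V$, are pairwise distinct.

Second, since $v\in N(x)$ is the same as $x\in N(v)$, condition (1) says that the set $N(v)$ avoids $e_v$ and meets every other chosen edge:
$$e_v\cap N(v)=\emptyset,\qquad e_u\cap N(v)\ne\emptyset\quad\text{for all }u\neq v.\tag{2}$$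

Third, counting in (1),
$$d(x)+d(y)\ge n-1\qquad\text{whenever } e_v=\{x,y\}.\tag{3}$$

How few edges can such an $H$ have? Fact (3) says that the ends of the chosen edges have large degree, and fact (2) says that every neighborhood hits $n-1$ distinct edges while avoiding one. The answer will be $(\sqrt2+o(1))\,n^{3/2}$.

## Distance critical graphs are the complements of such systems

For a graph $G$ and vertices $x,y$, let $d_G(x,y)$ be the length of a shortest path from $x$ to $y$, or $\infty$ if there is none.

**Definition.** $G$ is *distance critical* if for each vertex $v$ there are $x,y\in G-v$ with $d_G(x,y)\ne d_{G-v}(x,y)$.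

So deleting any vertex changes some distance between the remaining vertices. The cycle $C_5$ is distance critical: deleting $v$ moves its two neighbors from distance $2$ to distance $3$. A complete graph is not, because deleting a vertex changes no distance. The cycle $C_4$ is not: if $v$ is deleted, its two neighbors are still joined through the vertex opposite $v$.

**Lemma 1.** $G$ is distance critical if and only if for each $v$ there are distinct non-adjacent $x,y$ with $N_G(x)\cap N_G(y)=\{v\}$.

*Proof.* If such $x,y$ exist, they differ from $v$, and $d_G(x,y)=2$, while in $G-v$ they are non-adjacent and have no common neighbor, so $d_{G-v}(x,y)>2$.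

Conversely, deleting a vertex cannot shorten distances, so we have $x_0,y_0\ne v$ with $d_{G-v}(x_0,y_0)>d_G(x_0,y_0)$. In particular $d_G(x_0,y_0)$ is finite. Let $P$ be a shortest $x_0y_0$-path in $G$. It passes through $v$, otherwise it would survive in $G-v$; so $v$ is an internal vertex of $P$. Let $x,y$ be the neighbors of $v$ on $P$. They are distinct, and non-adjacent because $P$ is shortest. If they had a common neighbor $z\ne v$, replacing $v$ by $z$ in $P$ would give an $x_0y_0$-walk of length $d_G(x_0,y_0)$ avoiding $v$, so $d_{G-v}(x_0,y_0)\le d_G(x_0,y_0)$, a contradiction. Hence $N_G(x)\cap N_G(y)=\{v\}$. $\square$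

Now let $H$ be the complement of $G$. Two distinct vertices $x,y$ are non-adjacent in $G$ exactly when $\{x,y\}$ is an edge of $H$. In that case a vertex $z\ne x,y$ is a common $G$-neighbor of $x,y$ exactly when $z\notin N(x)\cup N(y)$. The vertices $x,y$ themselves lie in $N(x)\cup N(y)$ and are not common $G$-neighbors. So $N_G(x)\cap N_G(y)=\{v\}$ is precisely (1). *$G$ is distance critical if and only if its complement $H$ has the property of the first section.* Non-edges of $G$ are edges of $H$.

Let us try small $n$. By Lemma 1 every vertex $v$ of a distance critical graph has two non-adjacent neighbors, so all degrees are at least $2$. For $n\le 3$ this leaves only the triangle, which has no non-adjacent pair. For $n=4$ it leaves $C_4$, $K_4$ minus an edge, and $K_4$; in the first two every non-adjacent pair has two common neighbors, and the third has no non-adjacent pair. So there are no distance critical graphs on $1\le n\le4$ vertices, and for $n=5$ there is $C_5$. We will see below that they exist for every $n\ge5$.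

The edge density of $G$ is $|E(G)|/\binom n2$. Let $f(n)$ be the maximum edge density of a distance critical graph on $n$ vertices, $n\ge5$. The question, from Joshua Cooper and Gabrielle Tauscheck, "Distance Critical Graphs", arXiv:2405.09656 (2024), is to determine the order of $1-f(n)$. It is known that $f(n)$ lies between $1-O(1/\sqrt n)$ and $1-\Omega(1/n)$. We prove the following.

**Theorem 1.** For every $n\ge5$,
$$\frac{\sqrt{2n+1/4}-3/2}{n-1}\ \le\ 1-f(n)\ \le\ \frac{2\sqrt2\,\sqrt n+4}{n-1}.$$
Hence $1-f(n)=\Theta(n^{-1/2})$.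

**Theorem 2.** The minimum number of non-edges of a distance critical graph on $n$ vertices is $\sqrt2\,n^{3/2}+O(n^{7/5})$. Hence $1-f(n)=\dfrac{2\sqrt2+o(1)}{\sqrt n}$.

## A clique hung on far-apart pairs of a cycle

This section proves the upper bound in Theorem 1. The plan: start with a cycle $C_s$, which takes care of its own vertices, and give each further vertex $u$ its own private pair of cycle vertices. There are about $s^2/2$ pairs, so $s\approx\sqrt{2n}$ is enough, and the further vertices may form a clique.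

**Step 1: choosing $s$.** Let $s\ge 3$ be the minimal integer with $s(s-3)/2\ge n$. As $n\ge5$ and $4\cdot1/2=2<5$, we have $s\ge5$. Minimality gives $(s-1)(s-4)<2n$, that is, $(s-\frac52)^2<2n+\frac94$, so
$$s<\tfrac52+\sqrt{2n+\tfrac94}\le\tfrac52+\sqrt{2n}+\tfrac32=\sqrt{2n}+4 .$$
Also $n\ge s$. If $s=5$, then $5\le n\le 5\cdot 2/2=5$, so $n=5$. If $s\ge6$, then $(s-1)(s-4)/2$ is an integer smaller than $n$, so $n\ge\frac{(s-1)(s-4)}2+1$, and this is at least $s$ because $\frac{(s-1)(s-4)}2+1-s=\frac{(s-1)(s-6)}2\ge0$.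

**Step 2: the graph.** Let $V(G)=Z\cup U$, where $Z=\mathbb Z_s$ induces the cycle $C_s$ and $U$ is a clique with $n-s$ vertices. Join each $u\in U$ to exactly two vertices of $Z$, forming a pair $e_u$ at cyclic distance at least $3$, with the pairs $e_u$ distinct. Of the $s(s-1)/2$ pairs of $Z$, exactly $s$ are at distance $1$ and $s$ at distance $2$ (here $s\ge5$ is used), so $s(s-5)/2$ pairs are available; and $s(s-5)/2\ge n-s$ is the same as $s(s-3)/2\ge n$.

For $n=7$ this gives $s=6$ and one extra vertex $u$ joined to two opposite vertices of $C_6$.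

**Step 3: it is distance critical.** We use Lemma 1.

For $v\in Z$ take $v-1$ and $v+1$. They are non-adjacent, and since $s\ge5$ their only common neighbor in $Z$ is $v$. A common neighbor $u\in U$ would have $e_u=\{v-1,v+1\}$, a pair at distance $2$, which is excluded.

For $u\in U$ take the two vertices of $e_u$. Being at distance at least $3$ on the cycle, they are non-adjacent and have no common neighbor in $Z$. A common neighbor $u'\in U$ has $e_{u'}=e_u$, so $u'=u$.

**Step 4: counting non-edges.** Inside $Z$ there are $\binom s2-s=\frac{s(s-3)}2$ non-edges, inside $U$ none, and each $u\in U$ is non-adjacent to $s-2$ vertices of $Z$. The total is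
$$\frac{s(s-3)}2+(n-s)(s-2)=ns-2n-\frac{s^2-s}2\le n(s-2)\le\sqrt2\,n^{3/2}+2n .$$
Dividing by $\binom n2=n(n-1)/2$ gives $1-f(n)\le\frac{2\sqrt2\sqrt n+4}{n-1}$. In particular distance critical graphs exist for every $n\ge5$.

## A random order on the vertices

This section proves the lower bound in Theorem 1. Property (2) is exactly what Bollobás' set-pair argument needs: the sets $e_v$ and $N(v)$ are disjoint, but they cross for different indices.

Take a uniformly random linear order on $V$, and let $E_v$ be the event that both elements of $e_v$ precede all of $N(v)$. As $e_v$ and $N(v)$ are disjoint of sizes $2$ and $d(v)$,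
$$P(E_v)=\binom{d(v)+2}2^{-1}=\frac2{(d(v)+1)(d(v)+2)} .$$
The events are pairwise disjoint. Let $u\ne v$ and, by (2), pick $p\in e_u\cap N(v)$ and $q\in e_v\cap N(u)$. If $E_v$ occurs, then $q\in e_v$ precedes $p\in N(v)$. If $E_u$ occurs, then $p\in e_u$ precedes $q\in N(u)$. Both cannot happen. So
$$\sum_{v\in V}\frac2{(d(v)+1)(d(v)+2)}\le1.\tag{4}$$
The function $t\mapsto\frac2{(t+1)(t+2)}$ is convex for $t\ge0$, so by Jensen's inequality the average degree $\bar d$ of $H$ satisfies $\frac{2n}{(\bar d+1)(\bar d+2)}\le1$. Hence $(\bar d+\frac32)^2\ge2n+\frac14$, that is, $\bar d\ge\sqrt{2n+1/4}-\frac32$. The density of $H$ is $\frac{n\bar d/2}{n(n-1)/2}=\frac{\bar d}{n-1}$. This proves Theorem 1. $\blacksquare$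

For $n=5$ the bound gives $e(H)=\frac52\bar d\ge\frac52\bigl(\sqrt{10.25}-1.5\bigr)>4$, so $e(H)\ge5$. Since $C_5$ has exactly $5$ non-edges, $f(5)=\frac12$.

## The missing factor of two, and the case where it comes for free

The random order gives $e(H)=\frac12n\bar d\ge(\frac1{\sqrt2}+o(1))n^{3/2}$, while the construction has about $\sqrt2\,n^{3/2}$ non-edges: twice as many. To see where the loss occurs, look at the complement of the construction. A vertex $u\in U$ has $d(u)=s-2\approx\sqrt{2n}$, so the vertices of $U$ contribute $\frac{2(n-s)}{s(s-1)}\approx1$ to the sum in (4), which is almost tight. But the roughly $\sqrt{2n}$ vertices of $Z$ are hubs: they receive all $(n-s)(s-2)\approx\sqrt2\,n^{3/2}$ edges leaving $U$. They contribute almost nothing to (4), and they double the degree sum. Jensen over all of $V$ ignores the hubs.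

By (3) hubs always exist, since every $e_v$ has an end of degree at least $(n-1)/2$. So we should count an edge between a hub and an ordinary vertex only once, from the ordinary side. Here is how well this works in a favorable case. Let $B$ be a set of hubs with $|B|=O(n^{3/4})$, let $S=V\setminus B$, and *suppose* $e_w\subset B$ for every $w\in S$. Then the pairs $(e_w,\,N(w)\cap B)$, $w\in S$, still satisfy the analogue of (2). The random order argument, on $B$ only, gives
$$\sum_{w\in S}\frac2{(\beta_w+1)(\beta_w+2)}\le1,\qquad\beta_w=|N(w)\cap B| ,$$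
so the average of $\beta_w$ is at least $\sqrt{2|S|}-\frac32$. Every edge between $S$ and $B$ is counted once in $\sum_{w\in S}\beta_w$, so
$$e(H)\ge|S|\bigl(\sqrt{2|S|}-\tfrac32\bigr)=\sqrt2\,n^{3/2}-O(n^{5/4}).$$
This is the bound we want.

The argument stops when some $e_u$ has an end in $S$, say $e_u=\{x,s\}$ with $s\in S$. Then $N(w)$ may meet $e_u$ only in $s$, and $N(w)\cap B$ need not meet $e_u$. We could put $s$ into the order too, but the edge $ws$ then has both ends in $S$, and summing over $w\in S$ may count it twice. If $N(w)$ uses $\alpha$ hubs and $b$ vertices of $S$, the set-pair argument bounds $\alpha+b$ from below by about $\sqrt{2n}$, while we are sure to pay only $\alpha+\frac b2$. In the worst case we lose the factor $2$ again.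

The rest of the lecture handles edges $e_w$ that join a hub to an ordinary vertex. We need a careful count of the cost (next section) and a different event for such edges (the section after).

## Hubs, leaves, and a lower bound for the cost

The upper bound of Theorem 2 was just proved. For the lower bound we show $e(H)\ge\sqrt2\,n^{3/2}-O(n^{7/5})$ for $n$ large (smaller $n\ge 5$ are absorbed by the constant), and we may assume
$$e(H)\le\sqrt2\,n^{3/2}.$$
All $O(\cdot)$ constants are absolute.

**Step 1: hubs and the two types of chosen edges.** Let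
$$B=\{z:d(z)\ge n^{3/4}\},\qquad S=V\setminus B,\qquad X=\{z:d(z)\ge n-1-n^{3/4}\}.$$
For $n$ large, $X\subset B$. Since the degree sum is $2e(H)=O(n^{3/2})$, we get $|B|=O(n^{3/4})$ and $|X|=O(n^{1/2})$. Consider some $e_w$. If one of its ends lies in $S$, it has degree below $n^{3/4}$, so by (3) the other end has degree above $n-1-n^{3/4}$ and lies in $X$. So each $e_w$ either lies inside $B$, or joins a vertex of $X$ to a vertex of $S$; we call the latter *type $XS$*. Such an edge has exactly one end in $X$.

**Step 2: discarding rare hubs.** This step makes sure that a hub used in type $XS$ edges is used often, which will control overlaps in Step 6. From $S$ delete all $w$ for which $e_w=\{x,s\}$ is of type $XS$ and fewer than $n^{2/5}$ vertices $u\in S$ have $e_u$ of type $XS$ containing $x$. For each $x\in X$ this deletes at most $n^{2/5}$ vertices, in total $O(n^{9/10})$. Let $W\subset S$ be the remaining set, and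
$$F=\{e_w:w\in W\},\qquad M=|W|=n-O(n^{9/10}),\qquad K=\sqrt{2M}.$$
We regard $F$ as a graph with $M$ edges. Our target is $e(H)\ge MK$ up to lower order terms, since $MK=\sqrt2M^{3/2}$.

For $x\in X$ let $L_x=\{s\in S:\{x,s\}\in F\}$, the *leaves* of $x$, and $g_x=|L_x|$. As the $e_w$ are distinct, $g_x$ is the number of $w\in W$ with $e_w$ of type $XS$ containing $x$. The deletion removes for each $x$ either all or none of the relevant vertices, so $g_x=0$ or $g_x\ge n^{2/5}$. Put $g_z=0$ for $z\in B\setminus X$. Let $L=\bigcup_xL_x\subset S$. Let $W_1$ be the set of $w\in W$ with $e_w$ of type $XS$, and $W_2=W\setminus W_1$, so $e_w\subset B$ for $w\in W_2$. Put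
$$n_1=|W_1|=\sum_xg_x\ge|L| .$$

**Step 3: the two cost parameters of $w$.** For $w\in W$ put
$$b_w=|N(w)\cap L|,\qquad A_w=(N(w)\cap B)\cup(X\setminus e_w),\qquad\alpha_w=|A_w|.$$
The set $A_w$ is $N(w)\cap B$ enlarged by the vertices of $X$ outside $e_w$; the enlargement will make events disjoint later. By (2), $A_w\cap e_w=\emptyset$. The enlargement is cheap: a vertex $x\in X$ is non-adjacent to at most $n-d(x)\le n^{3/4}+1$ vertices $w$, so $\sum_{w\in W}|X\setminus N(w)|\le|X|(n^{3/4}+1)=O(n^{5/4})$, and
$$\sum_{w\in W}|N(w)\cap B|\ge\sum_{w\in W}\alpha_w-O(n^{5/4}).\tag{5}$$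
Since $W\subset S$ is disjoint from $B$, edges between $W$ and $B$ and edges inside $S$ are different edges, so
$$e(H)\ge\sum_{w\in W}|N(w)\cap B|+e(H[S]),\tag{6}$$
where $H[S]$ is the subgraph of $H$ induced on $S$.

**Step 4: edges inside $S$, with as little double counting as possible.** The sum $\sum_{w\in W}b_w$ counts edges of $H[S]$ between $W$ and $L$. An edge is counted twice only if both its ends lie in $W\cap L$, and there are at most $\frac12\sum_{w\in W\cap L}b_w$ such edges. So
$$e(H[S])\ge\sum_Wb_w-\tfrac12\sum_{W\cap L}b_w=\tfrac12\sum_Wb_w+\tfrac12\sum_{W\setminus L}b_w.\tag{7}$$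
The last sum is a bonus: vertices outside $L$ pay fully. We do not know which $w$ lie in $L$, but we know $|L|\le n_1$. So for any $T\ge0$,
$$\sum_{W\setminus L}b_w\ge\sum_{W\setminus L}\min(b_w,T)\ge\sum_W\min(b_w,T)-|L|T\ge\sum_W\min(b_w,T)-n_1T .$$
With $\psi_T(b)=\frac12\bigl(b+\min(b,T)\bigr)$, and with the loss $n_1T/2$ spread over the $n_1$ elements of $W_1$,
$$e(H[S])\ge\sum_{w\in W_2}\psi_T(b_w)+\sum_{w\in W_1}\Bigl(\psi_T(b_w)-\frac T2\Bigr).\tag{8}$$

**Step 5: $b_w$ is at least the number of leaves at $e_w$, roughly.** Let $w\in W$, $x\in e_w\cap X$ and $s\in L_x$ with $\{x,s\}\ne e_w$. Then $\{x,s\}=e_u$ for some $u\in W$, $u\ne w$. By (2), $N(w)$ meets $e_u$, but $x\in e_w$ is not in $N(w)$. Hence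
$$s\in N(w).$$
If $w\in W_1$ and $e_w=\{x,s_0\}$, this applies to all $s\in L_x\setminus\{s_0\}$, so $b_w\ge g_x-1$. If $w\in W_2$ and $e_w=\{y,z\}\subset B$, it applies to all leaves of those of $y,z$ that are in $X$, so
$$b_w\ge g_y+g_z-o_w,$$
where $o_w=|L_y\cap L_z|$ if $y,z\in X$ and $o_w=0$ otherwise.

**Step 6: overlaps are negligible.** For $s\in L$ let $r_s=\#\{x:s\in L_x\}$. Let $s\in L_x$. For each $u\in W$ with $e_u=\{x,s'\}$ of type $XS$ and $s'\ne s$, Step 5 (with $u$ in the role of $w$) gives $s\in N(u)$. There are $g_x-1\ge n^{2/5}-1$ such $u$, and different $x$ give different $u$. Hence $r_s(n^{2/5}-1)\le d(s)<n^{3/4}$, as $s\in S$, and so $r_s=O(n^{0.35})$. Since the pairs $e_w$ are distinct, each $s$ is counted in $\sum_{W_2}o_w$ at most once for each pair of hubs having $s$ as a leaf, so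
$$\sum_{w\in W_2}o_w\le\sum_sr_s^2\le O(n^{0.35})\sum_sr_s=O(n^{0.35})\,n_1=O(n^{1.35}).$$

**Step 7: the cost inequality.** The function $\psi_T$ is nondecreasing and 1-Lipschitz. So replacing $b_w$ in (8) by $g_x$ or $g_y+g_z$ costs at most $1$ for each $w\in W_1$ and $o_w$ for each $w\in W_2$, together $O(n)+O(n^{1.35})$. With (5) and (6) we obtain, for every $T\ge0$,
$$e(H)\ge\sum_{w\in W}\alpha_w+\sum_{\substack{w\in W_2\\e_w=\{y,z\}}}\psi_T(g_y+g_z)+\sum_{\substack{w\in W_1\\e_w=\{x,s\}}}\Bigl(\psi_T(g_x)-\frac T2\Bigr)-O(n^{1.35}).\tag{9}$$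

Two pure situations show what (9) is worth. If $W_1=\emptyset$, then all $g_z=0$, and the argument of the previous section on $B$ gives $\sum\alpha_w\ge M(K-O(1))$, so the cost is about $MK$ with $\alpha_w\approx K$. Suppose instead that $W_2=\emptyset$ and $F$ consists of $t$ stars with centers in $X$ and $g$ leaves each, so $tg=M$. Then $\alpha_w\ge|X\setminus e_w|\ge t-1$, and (9) with $T=0$, where $\psi_0(b)=\frac b2$, gives
$$e(H)\ge M\Bigl(t+\frac g2\Bigr)-O(n^{1.35}),\qquad t+\frac g2\ge2\sqrt{\frac{tg}2}=\sqrt{2M}=K .$$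
Again the bound is $MK$, now with the minimum at $t=K/2$, $g=K$. So there are two very different regimes with the same leading constant, and the proof has to handle every mixture of the two without loss.

## A set-pair inequality with random leaves and coins

The goal of this section is one inequality that contains both regimes. For $w\in W_2$ we keep the event "both ends of $e_w$ come before $A_w$". For $w\in W_1$, $e_w=\{x,s\}$, we do not put $s$ into the order at all. Instead we ask that $x$ comes before $A_w$ and that $s$ is the winner of a lottery among the leaves of $x$. Its probability is $\frac1{(\alpha_w+1)g_x}$; in the star regime, with $\alpha_w\approx K/2$ and $g_x=K$, this is about $\frac2{K^2}=\frac1M$, just right for $M$ disjoint events. One conflict remains: an event for $W_1$ and an event for $W_2$ may both make the same hub $x$ the early one. A coin at each hub decides which of the two kinds may use it.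

**Lemma 2.** Let $\lambda:B\to[0,1]$. Then
$$\sum_{\substack{w\in W_2\\e_w=\{y,z\}}}\frac{2-\lambda_y-\lambda_z}{(\alpha_w+1)(\alpha_w+2)}+\sum_{\substack{w\in W_1\\e_w=\{x,s\}}}\frac{\lambda_x}{(\alpha_w+1)g_x}\le1.\tag{10}$$

*Proof.* Choose independently: a uniform random linear order on $B$; for each $x\in X$ with $g_x>0$ a uniform random leaf $\sigma_x\in L_x$; and for each $z\in B$ a coin $\kappa_z\in\{0,1\}$ with $P(\kappa_z=1)=\lambda_z$. Note $A_w\subset B$. Define events as follows.

* For $w\in W_1$, $e_w=\{x,s\}$: $E_w$ is "$x$ precedes all of $A_w$, $\sigma_x=s$, and $\kappa_x=1$".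
* For $w\in W_2$, $e_w=\{y,z\}$: $E_w$ is "$y$ and $z$ both precede all of $A_w$, and $\kappa_p=0$ for the earlier element $p$ of $y,z$".

**Step 1: probabilities.** For $w\in W_1$, $x\notin A_w$, so the three independent conditions have probabilities $\frac1{\alpha_w+1}$, $\frac1{g_x}$, $\lambda_x$. For $w\in W_2$ the order condition has probability $\frac2{(\alpha_w+1)(\alpha_w+2)}$; given it, each of $y,z$ is the earlier one with probability $\frac12$, so the coin condition has conditional probability $\frac12(1-\lambda_y)+\frac12(1-\lambda_z)$. The products are the summands of (10).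

**Step 2: two events from $W_2$ are disjoint.** Let $u\ne w$ in $W_2$. By (2) and $e_u,e_w\subset B$ there are $p\in e_u\cap A_w$ and $q\in e_w\cap A_u$. Then $E_w$ forces $q$ before $p$, and $E_u$ forces $p$ before $q$.

**Step 3: two events from $W_1$ are disjoint.** Let $u\ne w$ in $W_1$ have $X$-ends $x'$ and $x$ respectively. If $x\ne x'$, then $x'\in X\setminus e_w\subset A_w$ (the other end of $e_w$ is in $S$), and likewise $x\in A_u$. So $E_w$ forces $x$ before $x'$, and $E_u$ forces the opposite. If $x=x'$, the $S$-ends are different, since $e_u\ne e_w$, and $\sigma_x$ cannot equal both.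

**Step 4: mixed pairs are disjoint.** Let $w\in W_1$, $e_w=\{x,s\}$, and $u\in W_2$, $e_u=\{y,z\}$. By (2), some element of $e_u$ lies in $N(w)\cap B\subset A_w$, so $E_w$ forces $x$ to precede that element. Suppose first $x\notin e_u$. Then $x\in X\setminus e_u\subset A_u$, so $E_u$ forces both $y$ and $z$ to precede $x$, and $E_w\cap E_u=\emptyset$. Suppose now $x\in e_u$, say $x=y$. As $x\notin N(w)$, the element of $e_u$ in $N(w)$ is $z$, so $z\in A_w$. On $E_w$, therefore, $x$ precedes $z$, so $x$ is the earlier element of $e_u$, and $\kappa_x=1$. But then $E_u$ requires $\kappa_x=0$. Again $E_w\cap E_u=\emptyset$.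

Probabilities of pairwise disjoint events sum to at most $1$, which is (10). $\square$

The remaining work is to choose $\lambda$ and $T$ and to play (9) against (10). This needs every $\alpha_w$ to be a fixed fraction of $K$, which the next section provides.

## Small vertex covers of $F$

Recall that a vertex cover of a graph is a set of vertices meeting every edge. Let $\tau$ be the minimum size of a vertex cover of $F$, and write $\tau=\theta K$. This section shows that either $\alpha_w+2>\frac14K$ for all $w\in W$, or the desired bound holds already.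

**Step 1: $A_w\cup e_w$ is a vertex cover.** Let $e_u\in F$. If $e_u\subset B$ and $u\ne w$, then $e_u$ meets $N(w)\cap B\subset A_w$ by (2). If $e_u$ is of type $XS$, its $X$-end lies in $X\subset A_w\cup e_w$. And $e_w$ meets itself. Hence
$$\alpha_w+2\ge\tau\qquad(w\in W).\tag{11}$$

**Step 2: the case $\theta\le\frac14$.** A small cover means large stars in $F$, and large stars force many edges in $H$. Let $Q$ be a vertex cover of $F$ with $|Q|=\tau\ge1$, and for $t\in Q$ let $h_t$ be the number of edges $\{t,z\}\in F$ with $z\notin Q$. At most $\binom\tau2\le\frac{\tau^2}2$ edges of $F$ lie inside $Q$, so, using $K^2=2M$,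
$$\sum_{t\in Q}h_t\ge M-\frac{\tau^2}2=M(1-\theta^2).$$
Let $e_w=\{t,z\}$ be an edge counted by $h_t$, and let $\{t,z'\}=e_u$ be another one. By (2), $N(w)$ meets $e_u$, and $t\notin N(w)$, so $z'\in N(w)$. Every vertex of an edge of $F$ lies in $B$ or in $L$, so $z'\in B\cup L$; and $B$ and $L$ are disjoint. Hence
$$|N(w)\cap B|+b_w\ge h_t-1 .$$
Each edge counted by the $h_t$ has exactly one end in $Q$, so each $w$ is used for one $t$ only. By (6) and (7), then (5) and (11),
$$e(H)\ge\sum_W\Bigl(|N(w)\cap B|+\tfrac12b_w\Bigr)=\tfrac12\sum_W|N(w)\cap B|+\tfrac12\sum_W\bigl(|N(w)\cap B|+b_w\bigr)$$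
$$\ge\tfrac12M(\tau-2)-O(n^{5/4})+\tfrac12\sum_{t\in Q}h_t(h_t-1).$$
By the Cauchy–Schwarz inequality $\sum_th_t^2\ge\frac1\tau\bigl(\sum_th_t\bigr)^2\ge\frac{M^2(1-\theta^2)^2}\tau$, and $\sum_th_t\le M=O(n)$. So
$$e(H)\ge\frac{M\tau}2+\frac{M^2(1-\theta^2)^2}{2\tau}-O(n^{5/4}).$$
Insert $\tau=\theta K$ and $M=K^2/2$:
$$e(H)\ge MK\Bigl(\frac\theta2+\frac{(1-\theta^2)^2}{4\theta}\Bigr)-O(n^{5/4})=MK\,\frac{1+\theta^4}{4\theta}-O(n^{5/4})\ge MK-O(n^{5/4}),$$
where the last step uses $\theta\le\frac14$.

**Step 3: the case $\theta>\frac14$.** Put $a_w=(\alpha_w+2)/K$. By (11), $a_w\ge\theta>\frac14$ for all $w\in W$. This case occupies the rest of the lecture.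

## Choosing the truncation and the coins

Everything is now measured in units of $K$: $a_w$ for $\alpha_w$, and $\gamma_z=g_z/K$ for $g_z$. Multiplying (10) by $K^2=2M$ gives a budget of $K^2$ for the sum of the terms
$$\frac{2-\lambda_y-\lambda_z}{a_w^2}\quad(w\in W_2),\qquad\frac{\lambda_x}{a_w\gamma_x}\quad(w\in W_1),$$
and we want to show that the average cost in (9) is at least $1$ in these units. The natural way is a fixed price for the budget: if each $w$ satisfies
$$\text{cost of }w+\tfrac14\cdot(\text{budget term of }w)\ge\tfrac32 ,$$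
then the total cost is at least $\frac32M-\frac14K^2=M$. The numbers $\frac32$ and $\frac14$ are dictated by the regime $W_1=\emptyset$, $\lambda=0$: there the inequality reads $a+\frac1{2a^2}\ge\frac32$, with equality at $a=1$.

It is tempting to take $T=0$, that is, to count edges inside $S$ by $\frac12\sum b_w$ only. With these prices no coin probability $\lambda=\Lambda(\gamma)$ depending on $\gamma$ alone can then work. Indeed, for $W_2$ with $\gamma_y=\gamma_z=\gamma$ we would need $a+\gamma+\frac{1-\Lambda}{2a^2}\ge\frac32$. At $a=1-\frac23\gamma$, which is at least $\frac14$ for small $\gamma$, this says $1-\Lambda\ge2a^2(\frac32-\gamma-a)=a^3$, so $\Lambda\le1-(1-\frac23\gamma)^3\le2\gamma$. For $W_1$ we would need $a+\frac\gamma2+\frac\Lambda{4a\gamma}\ge\frac32$; but at $a=\frac1{\sqrt2}$ the left side is then at most $\frac1{\sqrt2}+\frac\gamma2+\frac{\sqrt2}2=\sqrt2+\frac\gamma2$, which is below $\frac32$ for small $\gamma>0$. So the bonus in (7) is needed. We take $T=\frac23K$: for $W_1$ with $\gamma\ge\frac23$ the bonus exactly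 pays the loss $T/2$, and for $W_2$ it is a gain.

Accordingly let
$$\psi(b)=\tfrac12\bigl(b+\min(b,\tfrac23)\bigr)=\min\bigl(b,\tfrac b2+\tfrac13\bigr),\qquad m(\gamma)=\min\bigl(2\gamma,\gamma+\tfrac13\bigr).$$
The function $m$ is increasing, and $m(\gamma)\le\frac54$ exactly when $\gamma\le\frac{11}{12}$. Define
$$\Lambda(\gamma)=1-\bigl(1-\tfrac23m(\gamma)\bigr)^3\quad\text{if }\gamma\le\tfrac{11}{12},\qquad\Lambda(\gamma)=1\quad\text{if }\gamma>\tfrac{11}{12}.$$
For $\gamma\le\frac{11}{12}$ we have $\frac16\le1-\frac23m(\gamma)\le1$, so $0\le\Lambda\le1$, and $\Lambda(0)=0$. The cube is chosen so that the AM–GM inequality gives exactly what $W_2$ needs.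

**Lemma 3.** For $a\ge\frac14$ and $\gamma_1,\gamma_2\ge0$,
$$a+\psi(\gamma_1+\gamma_2)+\frac{2-\Lambda(\gamma_1)-\Lambda(\gamma_2)}{4a^2}\ge\frac32.\tag{12}$$
For $a>0$ and $\gamma>0$,
$$a+\psi(\gamma)-\frac13+\frac{\Lambda(\gamma)}{4a\gamma}\ge\frac32.\tag{13}$$

*Proof of (12).* First we show, for $a\ge\frac14$ and $\gamma\ge0$,
$$a+m(\gamma)+\frac{1-\Lambda(\gamma)}{2a^2}\ge\frac32.\tag{14}$$
If $m(\gamma)>\frac54$, this holds since $a\ge\frac14$; this is the only place where that hypothesis enters. If $m(\gamma)\le\frac54$, AM–GM for $\frac a2,\frac a2,\frac{1-\Lambda}{2a^2}$ gives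
$$a+\frac{1-\Lambda}{2a^2}\ge3\Bigl(\frac{1-\Lambda}8\Bigr)^{1/3}=\tfrac32(1-\Lambda)^{1/3}=\tfrac32\bigl(1-\tfrac23m(\gamma)\bigr)=\tfrac32-m(\gamma).$$
Now average (14) over $\gamma=\gamma_1$ and $\gamma=\gamma_2$. It remains to see that $\frac12m(\gamma_1)+\frac12m(\gamma_2)\le\psi(\gamma_1+\gamma_2)$. Since $\frac12m(\gamma)=\min(\gamma,\frac\gamma2+\frac16)$, the left side is at most $\gamma_1+\gamma_2$ and at most $\frac{\gamma_1+\gamma_2}2+\frac13$, hence at most their minimum, which is $\psi(\gamma_1+\gamma_2)$. $\square$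

*Proof of (13).* If $\gamma>\frac{11}{12}$, then $\Lambda=1$ and $\psi(\gamma)-\frac13=\frac\gamma2$, so by AM–GM the left side is
$$a+\frac\gamma2+\frac1{4a\gamma}\ge3\Bigl(\frac18\Bigr)^{1/3}=\frac32 .$$

Let $\gamma\le\frac{11}{12}$. By AM–GM $a+\frac\Lambda{4a\gamma}\ge\sqrt{\Lambda/\gamma}$, so it suffices that $\sqrt{\Lambda/\gamma}\ge\frac{11}6-\psi(\gamma)$. The right side is positive; it is $\frac{11}6-\gamma$ for $\gamma\le\frac23$ and $\frac{3-\gamma}2$ for $\gamma\ge\frac23$. So we need
$$\Lambda\ge\gamma\bigl(\tfrac{11}6-\gamma\bigr)^2\quad(0<\gamma\le\tfrac23),\qquad\Lambda\ge\tfrac14\gamma(3-\gamma)^2\quad(\tfrac23\le\gamma\le\tfrac{11}{12}).$$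

**Range $0<\gamma\le\frac13$.** Here $m=2\gamma$ and $\Lambda=1-(1-\frac43\gamma)^3=4\gamma-\frac{16}3\gamma^2+\frac{64}{27}\gamma^3$. Since $(\frac{11}6-\gamma)^2=\frac{121}{36}-\frac{11}3\gamma+\gamma^2$,
$$\frac1\gamma\Bigl[\Lambda-\gamma\bigl(\tfrac{11}6-\gamma\bigr)^2\Bigr]=\frac{23}{36}-\frac53\gamma+\frac{37}{27}\gamma^2 .$$
The discriminant is $\frac{25}9-4\cdot\frac{23}{36}\cdot\frac{37}{27}=\frac{675-851}{243}<0$, so this is positive.

**Range $\frac13\le\gamma\le\frac23$.** Here $m=\gamma+\frac13$ and $\Lambda=1-(\frac79-\frac23\gamma)^3$. Put $\gamma=\frac12+z$ with $|z|\le\frac16$. Then $\frac79-\frac23\gamma=\frac49-\frac23z=\frac29(2-3z)$ and $\frac{11}6-\gamma=\frac43-z$, so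
$$\Lambda-\gamma\bigl(\tfrac{11}6-\gamma\bigr)^2=1-\tfrac8{729}(2-3z)^3-\bigl(\tfrac12+z\bigr)\bigl(\tfrac43-z\bigr)^2 .$$
We have $\frac8{729}(2-3z)^3=\frac{64}{729}-\frac{32}{81}z+\frac{16}{27}z^2-\frac8{27}z^3$ and $(\frac12+z)(\frac43-z)^2=\frac89+\frac49z-\frac{13}6z^2+z^3$. So the difference equals
$$\tfrac{17}{729}-\tfrac4{81}z+\tfrac{85}{54}z^2-\tfrac{19}{27}z^3 .$$
Since $|z|\le\frac16$, $\frac{19}{27}|z|^3\le\frac{19}{162}z^2$, and $\frac{85}{54}-\frac{19}{162}=\frac{118}{81}$, so this is at least $\frac{17}{729}-\frac4{81}z+\frac{118}{81}z^2$. The discriminant is $\frac{16}{6561}-4\cdot\frac{17}{729}\cdot\frac{118}{81}=\frac{144-8024}{59049}<0$, so it is positive.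

**Range $\frac23\le\gamma\le\frac{11}{12}$.** Again $\Lambda=1-(\frac79-\frac23\gamma)^3$. Put $y=1-\gamma\in[\frac1{12},\frac13]$. Then $\frac79-\frac23\gamma=\frac19+\frac23y=\frac{1+6y}9$. Also $4-\gamma(3-\gamma)^2=4-9\gamma+6\gamma^2-\gamma^3=(1-\gamma)^2(4-\gamma)$, so $1-\frac14\gamma(3-\gamma)^2=\frac{y^2(3+y)}4$. The claim becomes
$$\frac{(1+6y)^3}{729}\le\frac{y^2(3+y)}4 .$$
The function $(1+6y)^3/y^2$ has logarithmic derivative $\frac{18}{1+6y}-\frac2y=\frac{6y-2}{y(1+6y)}\le0$ for $y\le\frac13$. So on our range it is at most its value at $y=\frac1{12}$, which is $\frac{27}8\cdot144=486$. Hence $\frac{(1+6y)^3}{729y^2}\le\frac{486}{729}=\frac23<\frac34<\frac{3+y}4$. $\square$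

## Adding up: $e(H)\ge MK-O(n^{1.35})$

We finish the case $\theta>\frac14$, in which $a_w\ge\frac14$ for all $w\in W$, and then conclude.

**Step 1: the budget.** Put $\gamma_z=g_z/K$ and $\lambda_z=\Lambda(\gamma_z)\in[0,1]$ for $z\in B$. For $w\in W_1$ with $e_w=\{x,s\}$ we have $\gamma_x>0$. Since $(\alpha_w+1)(\alpha_w+2)\le K^2a_w^2$ and $(\alpha_w+1)g_x\le Ka_w\cdot K\gamma_x$, Lemma 2 gives
$$\Sigma:=\sum_{\substack{w\in W_2\\e_w=\{y,z\}}}\frac{2-\lambda_y-\lambda_z}{a_w^2}+\sum_{\substack{w\in W_1\\e_w=\{x,s\}}}\frac{\lambda_x}{a_w\gamma_x}\le K^2.$$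

**Step 2: the cost.** Apply (9) with $T=\frac23K$. Then $\psi_T(Kb)=K\psi(b)$ and $\frac T2=\frac K3$. Replacing $\alpha_w=Ka_w-2$ by $Ka_w$ changes the sum by $2M=O(n)$. So
$$e(H)\ge K\Bigl[\sum_{\substack{w\in W_2\\e_w=\{y,z\}}}\bigl(a_w+\psi(\gamma_y+\gamma_z)\bigr)+\sum_{\substack{w\in W_1\\e_w=\{x,s\}}}\bigl(a_w+\psi(\gamma_x)-\tfrac13\bigr)\Bigr]-O(n^{1.35}).$$

**Step 3: cost against budget.** Apply (12) to each $w\in W_2$ and (13) to each $w\in W_1$. The bracket is at least
$$\tfrac32M-\tfrac14\Sigma\ge\tfrac32M-\tfrac14K^2=\tfrac32M-\tfrac12M=M .$$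
Hence $e(H)\ge MK-O(n^{1.35})$. When $\theta\le\frac14$ we had the bound $e(H)\ge MK-O(n^{5/4})$, which is even better.

**Step 4: back to $n$.** In both cases
$$e(H)\ge MK-O(n^{1.35})=\sqrt2\,M^{3/2}-O(n^{1.35}).$$
Since $M=n-O(n^{9/10})$, we have $M^{3/2}=n^{3/2}-O(n^{1/2}\cdot n^{9/10})=n^{3/2}-O(n^{7/5})$, and therefore
$$e(H)\ge\sqrt2\,n^{3/2}-O(n^{7/5}).$$
The clique on the cycle gave at most $\sqrt2\,n^{3/2}+2n$ non-edges. So the minimum number of non-edges is $\sqrt2\,n^{3/2}+O(n^{7/5})$, and dividing by $\binom n2$,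
$$1-f(n)=\frac{2\sqrt2}{\sqrt n}\bigl(1+O(n^{-1/10})\bigr).$$
This proves Theorem 2. $\blacksquare$
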